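\title{Fully Retroactive Priority Queues Need Superlogarithmic Time}

\begin{abstract}
A fully retroactive priority queue lets insertions and delete-min operations be added to, or removed from, the past, and answers find-min at any moment of the timeline. We show that in the cell-probe model with words of $O(\log m)$ bits, where $m$ is the number of operations, amortized update time $(\log m)^{O(1)}$ forces amortized query time $\Omega\bigl((\log m)^{3/2}/(\log\log m)^{2}\bigr)$, also for zero-error randomized structures. Hence no such queue runs in $O(\log m)$ amortized time per operation, with $O(m)$ space or with any other space. The proof makes the timeline count points in two-dimensional dominance ranges and then adapts the weak simulation by low-degree polynomials of Larsen, Weinstein and Yu to amortized costs. It is self-contained.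
\end{abstract}

\section{The problem and the result}\label{sec:intro}

\subsection{Retroactive priority queues}

A retroactive data structure, as introduced by Demaine et al., maintains a timeline of operations that can be edited. For a priority queue the timeline is a finite set of \emph{events}, each of the form insert$(z)$, with a key $z$ from a totally ordered set, or delete-min. Every event carries a time stamp; the time stamps on the timeline are distinct elements of a totally ordered set and can be compared in constant time. The \emph{state at time $t$} is the queue obtained by applying, in time order and starting from the empty queue, all events with time stamp at most $t$. A \emph{fully retroactive priority queue} supports two kinds of operations: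
\begin{itemize}
\item an \emph{update} places a new event at an arbitrary time or removes an event from the timeline;
\item a \emph{query} names a time $t$ and asks for the minimum key of the state at time $t$ (find-min).
\end{itemize}
Operations arrive online: each is completed, and each query answered, before the next is revealed. Keys are accessed only through comparisons. A sequence of operations is \emph{valid} if, after every operation, no delete-min on the timeline and no query acts on an empty queue; only valid sequences are allowed. Let $m$ be the number of operations performed.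

The best-known fully retroactive priority queue takes $O(\log^2 m\log\log m)$ amortized time per operation and $O(m\log m)$ space, whereas an ordinary priority queue takes $O(\log m)$ time and $O(m)$ space. We answer the following question from Castro and de Freitas~\cite{CF}: \emph{is there a fully retroactive priority queue with $O(\log m)$ amortized time per operation and $O(m)$ space?}

Two observations suggest a positive answer. First, without delete-min events a query asks for the minimum of the keys inserted up to time $t$; a balanced search tree ordered by time, in which every node stores the minimum key of its subtree, does this in $O(\log m)$ time and $O(m)$ space. Second, a retroactive insertion changes each later state by a single key: if $Q'=Q\cup\{z\}$ with $Q\ne\emptyset$, then a delete-min turns $Q'$ into $(Q\setminus\{\min Q\})\cup\{\max(z,\min Q)\}$. The extra key, however, changes along the timeline. The events insert$(3)$, insert$(5)$, delete-min, insert$(7)$, delete-min produce the states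
\[
\{3\},\ \{3,5\},\ \{5\},\ \{5,7\},\ \{7\},
\]
and placing insert$(1)$ before all of them produces
\[
\{1,3\},\ \{1,3,5\},\ \{3,5\},\ \{3,5,7\},\ \{5,7\},
\]
where the extra key is $1,1,3,3,5$. We shall see in Section~\ref{sec:count} that through this mechanism find-min selects a key of prescribed \emph{rank} among the keys inserted before a prescribed \emph{time}. That is a two-dimensional task, and it is the reason why the answer is negative.

\subsection{The cell-probe model and the theorem}

Throughout, $\log$ is the logarithm to base $2$, $\ln$ is the natural logarithm and $[n]=\{1,\dots,n\}$.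

Fix a constant $c_w$; we may assume $c_w\ge1$, since larger cells only help the data structure. For sequences of at most $m$ operations put $w=\lceil c_w\log m\rceil$. The memory consists of \emph{cells} with $w$-bit addresses and $w$-bit contents. An operation receives its arguments for free (a time, a key, or a handle of the event to be removed) and performs a sequence of \emph{probes}, each of which reads or writes one cell. The address of a probe, the word written and the final answer are arbitrary functions of the arguments and of the words read earlier in the same operation. All information kept between operations, registers included, is kept in memory. The \emph{cost} is the number of probes; computation is free, so cost is a lower bound for running time. A randomized structure also reads a free random string, must always answer correctly, and is charged its expected cost on sequences that do not depend on the random string. Space is not restricted beyond the length of the addresses.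

\begin{theorem}\label{thm:main}
For every integer $C\ge1$ and every $c_w$ there are $c>0$ and $m_1$ such that the following holds for all $m\ge m_1$. If every valid sequence with $n_u$ updates and $n_q$ queries, $n_u+n_q\le m$, has (expected) total cost at most $t_un_u+t_qn_q$, and $t_u\le(\log m)^C$, then
\[
t_q\ \ge\ c\,\frac{(\log m)^{3/2}}{(\log\log m)^2}.
\]
\end{theorem}

\begin{corollary}\label{cor:main}
Every fully retroactive priority queue in this model needs amortized time $\Omega\bigl((\log m)^{3/2}/(\log\log m)^2\bigr)$ per operation. In particular none has $O(\log m)$ amortized time per operation, with $O(m)$ space or with any other space.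
\end{corollary}

\begin{proof}
Suppose every valid sequence of $n\le m$ operations costs at most $tn$. If $t>(\log m)^2$ the bound holds. Otherwise apply Theorem~\ref{thm:main} with $C=2$ and $t_u=t_q=t$.
\end{proof}

\begin{remark}[Comparison-based structures]\label{rem:comp}
In the sequences used in the proof, keys and time stamps are integers of $O(\log m)$ bits (Section~\ref{sec:count}). A structure whose words hold a key, a time stamp, a pointer or an $O(\log m)$-bit integer therefore runs on these sequences with $O(\log m)$-bit words, and the constant is absorbed in $c_w$. A pointer-machine structure with total cost $m(\log m)^{O(1)}$ uses only that many cells, so its pointers also have $O(\log m)$ bits.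
\end{remark}

\begin{remark}[The hypotheses are needed]
Without a bound on $t_u$ the conclusion fails: recompute after every update the answers for all intervals between consecutive time stamps, in $O(m\log m)$ time, and answer a query by binary search in $O(\log m)$ time. Without a bound on the word size it fails too: if one cell can hold the whole timeline, every operation costs $O(1)$ probes.
\end{remark}

The theorem does not determine the exact complexity; a gap remains to the upper bound $O(\log^2m\log\log m)$.

\subsection{Outline of the proof}\label{sec:outline}

The method is the weak simulation by low-degree polynomials of Larsen, Weinstein and Yu~\cite{LWY}, adapted to amortized costs and to this problem. Write $a=t_q$ and let $E$ be an integer of order $\log m/\log\log m$. In this outline constant factors are ignored.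

In Section~\ref{sec:count} we arrange the timeline so that updates create points of a grid and a query reports how many points lie below and to the left of a given grid position. In Section~\ref{sec:hard} we take a random sequence of such operations, pick a random \emph{test query} in it, and cut the operations before the test query into $E$ \emph{segments} whose lengths grow by a factor $E^{O(1)}$ as we go back in time. Let $a_e$ be the expected number of cells that the test query reads and that were last written in segment $e$. A cell has only one last write, so $\sum_ea_e\lesssim a$. It remains to show that no $a_e$ is small.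

Fix $e$ and consider a game. A guesser knows everything except the random bits $U$ that decide which points are created in segment $e$. He receives a short message computed from $U$, then a random family of $\kappa$ queries, and must guess the parity of the sum of their counts. Section~\ref{sec:nets} constructs the family so that every short message gives advantage at most $2^{-\Omega(\kappa E\log E)}$ over a coin flip. The data structure, on the other hand, suggests a strategy. The cells written after segment $e$ are few and can be sent. The cells written in segment $e$ are too many, so we send a random sample in which each cell appears with probability $p=E^{-O(1)}$. With probability about $p^{h}$, $h\approx\kappa a_e$, the sample contains every segment-$e$ cell that the $\kappa$ queries read, and the guesser, who simulates the queries, obtains the right parity.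

The difficulty is that the guesser does not know whether this lucky event occurred. When the sample misses a cell, the simulation continues on outdated contents, and its output may be wrong just often enough to cancel the gain. He could verify all $k\approx\kappa a$ cells read by the simulation with a second sample, but a sample contains $k$ given cells only with probability $p^k$, and comparing $p^k$ with $2^{-\kappa E\log E}$ gives no more than $a\gtrsim E$. Section~\ref{sec:poly} shows, by approximating the event ``all $k$ cells agree'' by a polynomial of low degree, that verifying a suitable set of only $D\approx\sqrt{k\cdot h\log(1/p)}$ cells preserves an advantage $p^{h}E^{-O(D)}$. Comparing exponents (Section~\ref{sec:sim}) gives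
\[
a_e\log E+\sqrt{a\,a_e\log E}\,\log E\ \gtrsim\ E\log E .
\]
Some segment has $a_e\lesssim a/E$, and for it this inequality yields $a\gtrsim E^{3/2}/\sqrt{\log E}$, which is the bound of the theorem.

We shall use the inequality $j!\ge j^j\exp(-j)$, Markov's inequality in the form $\Pr[X>8\,\mathbb EX]\le1/8$ for $X\ge0$, and the tail bound
\begin{equation}\label{eq:tail}
\Pr[\mathrm{Bin}(n,p)\ge x]\le2^{-x}\qquad\text{if }x\ge6np,\ x>0,
\end{equation}
which follows, with $j=\lceil x\rceil$, from $\binom njp^j\le(np)^j/j!\le(\exp(1)\,np/j)^j\le(\exp(1)/6)^j\le2^{-j}$.

\section{Dominance counting on the timeline}\label{sec:count}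

A \emph{site} with key $z$ is an event insert$(z)$ immediately followed in time by a delete-min. It turns a queue $Q$ into the set of the $|Q|$ largest elements of $Q\cup\{z\}$. By induction, a run of sites whose keys form a set $X$ turns $Q$ into the set of the $|Q|$ largest elements of $Q\cup X$. Thus if $u$ very small keys are inserted at the beginning of the timeline and all other events form sites, then a query at time $t$ returns the $u$-th largest key inserted before $t$. To read a \emph{count} off the returned key, we mix permanent keys at known positions of the order, called rulers, among the keys to be counted: every counted key above a block of rulers shifts the ranks in the block by one.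

Sites are created insert first and removed delete-min first, at a cost of two updates each time. All delete-min events in this paper belong to sites, so each one is immediately preceded by its own insertion and never acts on an empty queue.

Let integers $G,R,P,N\ge1$ be given and put $J=P+1$ and $W=JG$. In time order, the timeline consists of the following parts.
\begin{itemize}
\item A zone with places for at most $W$ insertions of \emph{tiny} keys, smaller than all other keys.
\item \emph{Regions} $g=1,\dots,R$. Region $g$ begins with $W$ permanent \emph{ruler sites} with keys $\rho_{g,y,j}$, where $0\le y<G$ and $j\in[J]$. Then come \emph{columns} $x=0,\dots,G-1$; column $x$ has places for \emph{point sites} and, after all of them, a query time $\tau_{g,x}$.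
\end{itemize}
A \emph{point} $v=(v_x,v_y)\in\{0,\dots,G-1\}^2$ of region $g$ is a site in column $v_x$ whose key has \emph{level} $v_y$. All keys of region $g+1$ exceed all keys of region $g$, and within region $g$ the keys in descending order are
\[
\text{points of level }0,\quad \rho_{g,0,1}>\dots>\rho_{g,0,J},\quad\text{points of level }1,\quad\rho_{g,1,1}>\dots>\rho_{g,1,J},\quad\dots
\]
Points will be created by numbered \emph{slots} $i\in\{0,\dots,N-1\}$, at most one point per slot. The following $4$-tuples, compared lexicographically, realize this layout with distinct keys and distinct times.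
\begin{center}
\begin{tabular}{lll}
 & key & time of insertion, of delete-min\\ \hline
$n$-th tiny key & $(0,0,0,n)$ & $(0,0,n,0)$\\
ruler $\rho_{g,y,j}$ & $(g,G-y,0,J-j)$ & $(g,0,yJ+j,0)$, $(g,0,yJ+j,1)$\\
point $(x,y)$ of slot $i$, region $g$ & $(g,G-y,1,i)$ & $(g,x+1,i,0)$, $(g,x+1,i,1)$
\end{tabular}
\end{center}
The query times are $\tau_{g,x}=(g,x+1,N,0)$. With the parameters of Section~\ref{sec:hard} all coordinates are smaller than $m$, so keys and times are integers of at most $4\lceil\log m\rceil$ bits, as claimed in Remark~\ref{rem:comp}.

For grid positions write $v\le(x,y)$ if $v_x\le x$ and $v_y\le y$.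

\begin{example}
Take $R=1$, $G=2$, $P=1$, so $J=2$. Let the rulers have keys $\rho_{1,0,1}=5$, $\rho_{1,0,2}=4$, $\rho_{1,1,1}=2$, $\rho_{1,1,2}=1$; a point of level $0$ has key $6$, a point of level $1$ has key $3$, and tiny keys are negative. Suppose the only point is $v=(0,1)$, and query at $\tau_{1,1}$. With four tiny keys the queue after the rulers is $\{5,4,2,1\}$, the site with key $3$ turns it into $\{5,4,3,2\}$, and the answer is $\rho_{1,1,1}$ instead of the $\rho_{1,1,2}$ that we would see without the point: one point satisfies $v\le(1,1)$. With two tiny keys the queue after the rulers is $\{5,4\}$, the site with key $3$ removes its own key, and the answer $\rho_{1,0,2}$ says that no point satisfies $v\le(1,0)$.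
\end{example}

\begin{lemma}\label{lem:count}
Let $0\le y<G$. Suppose all rulers are present, every region contains at most $P$ points, and exactly $u_y=J(y+1)$ tiny keys are present. Then the query at $\tau_{g,x}$ returns $\rho_{g,y,J-\mathrm{cnt}}$, where $\mathrm{cnt}$ is the number of points $v$ of region $g$ with $v\le(x,y)$.
\end{lemma}

\begin{proof}
Put $u=u_y\le W$. We claim that at the start of each region the queue consists of $u$ keys smaller than all keys of that region. For region $1$ these are the tiny keys. If the claim holds at the start of a region, then after the sites of a set $X$ of keys of this region with $|X|\ge W\ge u$ the queue consists of the $u$ largest keys of $X$. At the end of the region $X$ contains the $W$ rulers, so the claim holds for the next region. For the same reason, the minimum at time $\tau_{g,x}$ is the $u$-th largest key among the rulers of region $g$ and its points with $v_x\le x$. Above $\rho_{g,y,1}$ there are $Jy$ rulers of smaller level and $\mathrm{cnt}$ points, so $\rho_{g,y,j}$ has rank $Jy+\mathrm{cnt}+j$. Since $0\le\mathrm{cnt}\le P=J-1$, the index $j=J-\mathrm{cnt}$ lies in $[J]$, and it gives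 rank $J(y+1)=u$.
\end{proof}

Queries will be asked only in the situation of the lemma. The queue then has $u_y\ge1$ elements, so all our sequences are valid.

The reduction has a price: the column $x$ is chosen by the query, but the level $y$ is set by up to $W$ updates. We shall therefore ask many queries at the same level, and we use many regions so that these queries concern many independent point sets.

\section{Nets and the parity of dominance counts}\label{sec:nets}

This section bounds the advantage of every guesser. It does not refer to the data structure.

\subsection{A moment bound}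

Let $U$ be uniform in $\mathbb F_2^n$. Let $\mathbf q$ be a random object with finitely many values, independent of $U$, that determines a vector $V_{\mathbf q}\in\mathbb F_2^n$, and let $\chi_{\mathbf q}(U)=(-1)^{\langle V_{\mathbf q},U\rangle}$. Recall that $\mathbb E_U(-1)^{\langle V,U\rangle}$ is $1$ for $V=0$ and $0$ otherwise. A guesser who sees $\mathbf q$ and a message $Z(U)$ outputs $\gamma(Z(U),\mathbf q)\in[-1,1]$, and his \emph{advantage} is $\mathbb E[\gamma\chi_{\mathbf q}(U)]$. With no message the advantage is $\mathbb E[\gamma(\mathbf q)\mathbf 1[V_{\mathbf q}=0]]\le\Pr[V_{\mathbf q}=0]$. With a message, linear relations among several vectors $V_{\mathbf q}$ matter.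

\begin{lemma}\label{lem:moment}
Let $M$ be even, let $\mathbf q_1,\dots,\mathbf q_M$ be independent copies of $\mathbf q$ and $\Lambda=\Pr[V_{\mathbf q_1}+\dots+V_{\mathbf q_M}=0]$. If $Z$ is a function of $U$ with at most $2^b$ values and $|\gamma|\le1$, then
\[
\mathbb E_{U,\mathbf q}\bigl[\gamma(Z(U),\mathbf q)\chi_{\mathbf q}(U)\bigr]\le(2^b\Lambda)^{1/M}.
\]
\end{lemma}

\begin{proof}
Let $\Psi_z(U)=\mathbb E_{\mathbf q}[\gamma(z,\mathbf q)\chi_{\mathbf q}(U)]$; the left side is $\mathbb E_U\Psi_{Z(U)}(U)$. As $M$ is even, the function $s\mapsto s^M$ is convex and nonnegative, so by Jensen's inequality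
\[
\bigl(\mathbb E_U\Psi_{Z(U)}(U)\bigr)^M\le\mathbb E_U\Psi_{Z(U)}(U)^M\le\sum_z\mathbb E_U\Psi_z(U)^M .
\]
Writing the $M$-th power as an expectation over independent copies,
\[
\mathbb E_U\Psi_z(U)^M=\mathbb E_{\mathbf q_1,\dots,\mathbf q_M}\Bigl[\prod_{j}\gamma(z,\mathbf q_j)\cdot\mathbb E_U(-1)^{\langle V_{\mathbf q_1}+\dots+V_{\mathbf q_M},U\rangle}\Bigr]\le\Lambda .\qedhere
\]
\end{proof}

The point of a large $M$ is that the message length $b$ is divided by $M$. Our messages have many more than $\kappa\log K$ bits, where $2^{-\Omega(\kappa\log K)}$ is the advantage bound we want; this is harmless if $\Lambda=2^{-\Omega(M\kappa\log K)}$. We now construct families of queries with this property.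

\subsection{Random nets}

Let $B\ge2$, $\beta=B+1$, $1\le d<d^*$, $G=\beta^{d^*}$ and $K=B^d$. Write integers in $[0,G)$ with $d^*$ digits in base $\beta$, most significant first; a \emph{prefix} is an initial string of digits. Let $\mathcal G$ be the set of integers in $[0,G)$ none of whose digits is $0$. A \emph{type} is a triple $(l,\xi,\eta)$ with $l\in[d]$, $\xi\in[B]^{d-l}$, $\eta\in[B]^{l-1}$; there are $dB^{d-1}$ types.

Draw independent uniform permutations $\pi_{l,\xi,\eta}$ of $[B]$, one for each type. For each $(x_1,\dots,x_d)\in[B]^d$ define successively
\[
y_l=\pi_{l,(x_1,\dots,x_{d-l}),(y_1,\dots,y_{l-1})}(x_{d-l+1}),\qquad l=1,\dots,d,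
\]
and form a grid point whose coordinates have prefixes $x_1\cdots x_d$ and $y_1\cdots y_d$ and whose remaining digits are independent and uniform in $[B]$. The resulting set of $K$ points of $\mathcal G^2$ is a \emph{random net}. Each step trades the last remaining digit of $x$ for the next digit of $y$.

\begin{example}
Let $B=2$, $d=2$, so $y_1=\pi_{1,x_1,\emptyset}(x_2)$ and $y_2=\pi_{2,\emptyset,y_1}(x_1)$. If the two permutations with index $x_1=1$ or $y_1=1$ are the identity and the two with index $2$ are the transposition, the pairs of prefixes are $(11,11)$, $(12,22)$, $(21,21)$, $(22,12)$. Each value of $x_1x_2$, each value of $x_1y_1$ and each value of $y_1y_2$ occurs exactly once.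
\end{example}

\begin{lemma}\label{lem:net}
\textup{(i)} For every type $(l,\xi,\eta)$ exactly $B$ points of the net have $x$-prefix $\xi$ and $y$-prefix $\eta$, and their pairs of next digits $(x_{d-l+1},y_l)$ are $(i,\pi_{l,\xi,\eta}(i))$, $i\in[B]$.

\textup{(ii)} For every real function $\varphi$ on $\mathcal G^2$, the expectation of $\sum_{q\in\mathrm{net}}\varphi(q)$ is $K$ times the mean of $\varphi$ over $\mathcal G^2$.
\end{lemma}

\begin{proof}
(i) The map $(x_1,\dots,x_d)\mapsto(x_1,\dots,x_{d-l},y_1,\dots,y_l)$ is a bijection of $[B]^d$ for every $0\le l\le d$. Indeed, it is the identity for $l=0$, and the passage from $l-1$ to $l$ replaces $x_{d-l+1}$ by its image under a permutation determined by the other entries. By the bijection for $l-1$, for each $i\in[B]$ exactly one net point has $x$-prefix $\xi i$ and $y$-prefix $\eta$, and its digit $y_l$ is $\pi_{l,\xi,\eta}(i)$.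

(ii) Fix $(x_1,\dots,x_d)$. The permutations with first index $l$ are independent of $y_1,\dots,y_{l-1}$, so $y_l$ is uniform given these digits, and $(y_1,\dots,y_d)$ is uniform in $[B]^d$. Hence the net point is uniform among the points of $\mathcal G^2$ with $x$-prefix $x_1\cdots x_d$. Sum over the $K$ prefixes.
\end{proof}

Part (ii) says that on average a net costs the data structure as much as $K$ uniform queries. Part (i) says that a net is governed by $dB^{d-1}$ independent permutations, each visible in its own rectangle; together they carry $dB^{d-1}\log(B!)$ bits, which is of order $K\log K$. This is the source of the factor $\log K$ per query in the next lemma.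

\subsection{Sums of nets rarely cancel}

Let $R,\nu\ge1$ and consider $R\nu$ slots, $\nu$ for each region $g\in[R]$; slot $i$ has a region $g(i)$ and a position $v_i\in\{0,\dots,G-1\}^2$. A \emph{meta-query} $\mathbf q$ consists of $R$ independent random nets, one per region, viewed as a set of $\kappa=RK$ triples $(g,x,y)$. Let $V_{\mathbf q}\in\mathbb F_2^{R\nu}$ have at slot $i$ the parity of the number of $(g,x,y)\in\mathbf q$ with $g=g(i)$ and $v_i\le(x,y)$. Exchanging the order of summation,
\begin{equation}\label{eq:parity}
\langle V_{\mathbf q},U\rangle\equiv\sum_{(g,x,y)\in\mathbf q}\#\{i: g(i)=g,\ U_i=1,\ v_i\le(x,y)\}\pmod2 .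
\end{equation}
So if $U_i$ tells whether slot $i$ creates its point, $\chi_{\mathbf q}(U)$ is the parity sign of the sum of the dominance counts of the $\kappa$ queries. The quantity $\Lambda$ of Lemma~\ref{lem:moment} is a function of the positions.

\begin{lemma}\label{lem:cancel}
Let $M\ge2$ be even, $B=4M^2$, $d\ln B\le B$ and $\nu=MB^5K$. If the positions $v_i$ are independent and uniform, then $\mathbb E\Lambda\le(2K^{-MK/32})^R$.
\end{lemma}

\begin{proof}
$\mathbb E\Lambda$ is the probability, over the positions and $M$ independent meta-queries, that all coordinates of $\sum_jV_{\mathbf q_j}$ vanish. Regions are independent, so it suffices to treat one region, with $\nu$ uniform positions and $M$ independent nets. For a grid point $v$ let $\psi(v)$ be the number of points $q\ge v$ in the $M$ nets, counted with multiplicity, and let $\mathrm{Odd}=\{v:\psi(v)\text{ is odd}\}$. The coordinates vanish if and only if no position lies in $\mathrm{Odd}$. With $\sigma=\beta^{-4}/4$ this has probability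
\[
\mathbb E\bigl(1-|\mathrm{Odd}|/G^2\bigr)^\nu\le\exp(-\sigma\nu)+\Pr\bigl[|\mathrm{Odd}|\le\sigma G^2\bigr].
\]
Since $B\ge16$ we have $\beta^4\le2B^4$, so $\sigma\nu\ge MBK/8\ge MK\ln K/32$, because $\ln K=d\ln B\le B$. The first term is thus at most $K^{-MK/32}$, and we must prove the same bound for the second. We show that a small set $\mathrm{Odd}$ forces the $M$ nets to cancel modulo $2$ in half of the types, and that this is very unlikely.

\emph{From an odd subcell to many odd points.} For a type $(l,\xi,\eta)$ let $\mathcal R$ be the rectangle of grid points with $x$-prefix $\xi$ and $y$-prefix $\eta$, and let $(x_0,y_0)$ be its lower left corner. It has $|\mathcal R|=G^2\beta^{-(d-1)}$ points, and for fixed $l$ the $B^{d-1}$ rectangles are disjoint. The next digits $(i,i')\in\{0,\dots,B\}^2$ divide $\mathcal R$ into subcells with sides $L_x=\beta^{d^*-d+l-1}$ and $L_y=\beta^{d^*-l}$, so $|\mathcal R|=\beta^2L_xL_y$. Both sides are divisible by $\beta$, because $1\le l\le d<d^*$. Let $\Pi_{\mathcal R}$ be the sum of the $M$ permutation matrices of the nets at this type. By Lemma~\ref{lem:net}(i), its entry $(i,i')$ is the number of net points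 in subcell $(i,i')$.

Choose integers $0\le\mu_1<L_x/\beta$ and $0\le\mu_2<L_y/\beta$, and put $X_i=x_0+iL_x+\mu_1$, $Y_{i'}=y_0+i'L_y+\mu_2$. For $i,i'\in[B-1]$, inclusion and exclusion show that
\begin{equation}\label{eq:corners}
\psi(X_i,Y_{i'})-\psi(X_{i+1},Y_{i'})-\psi(X_i,Y_{i'+1})+\psi(X_{i+1},Y_{i'+1})
\end{equation}
is the number of net points in the box $[X_i,X_{i+1})\times[Y_{i'},Y_{i'+1})$, whose four corners lie in $\mathcal R$. This box is a shifted subcell, and the nonzero digits make it contain the same net points as subcell $(i,i')$; see Figure~\ref{fig:box}. Indeed, let $q$ be a net point. If $q_x$ has prefix $\xi i$, its next digit is at least $1$, so $X_i<x_0+iL_x+L_x/\beta\le q_x<x_0+(i+1)L_x\le X_{i+1}$. If $q_x$ has prefix $\xi(i+1)$, the same argument gives $q_x>X_{i+1}$. Otherwise $q_x<x_0+iL_x\le X_i$ or $q_x\ge x_0+(i+2)L_x>X_{i+1}$. Hence $q_x\in[X_i,X_{i+1})$ if and only if $q_x$ has prefix $\xi i$, and the same computation with $\eta,i',L_y,\mu_2$ applies to $q_y$. So \eqref{eq:corners} equals the entry $(i,i')$ of $\Pi_{\mathcal R}$ for every choice of $(\mu_1,\mu_2)$. If this entry is odd, then for each of the $L_xL_y/\beta^2=\beta^{-4}|\mathcal R|$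 choices one of the four corners lies in $\mathrm{Odd}$. A corner determines $(\mu_1,\mu_2)$ as its residues modulo $(L_x,L_y)$, so corners for different choices are distinct, and $|\mathrm{Odd}\cap\mathcal R|\ge\beta^{-4}|\mathcal R|$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25]
\fill[gray!25] (0,0) rectangle (1,4);
\fill[gray!25] (0,0) rectangle (4,1);
\foreach \i in {1,2,3} {\fill[gray!25] (\i,0) rectangle (\i+0.25,4); \fill[gray!25] (0,\i) rectangle (4,\i+0.25);}
\draw[gray] (0,0) grid (4,4);
\draw[thick] (0,0) rectangle (4,4);
\fill (1.6,3.55) circle (0.06); \fill (2.6,1.55) circle (0.06); \fill (3.5,2.7) circle (0.06);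
\draw[thick,dashed] (2.14,1.12) rectangle (3.14,2.12);
\foreach \x in {2.14,3.14} \foreach \y in {1.12,2.12} {\draw[fill=white] (\x,\y) circle (0.06);}
\foreach \i in {0,1,2,3} {\node at (\i+0.5,-0.25) {$\i$}; \node at (-0.25,\i+0.5) {$\i$};}
\end{tikzpicture}
\caption{A rectangle of grid points with given prefixes, divided into subcells by the next digits (drawn for digits $0,\dots,3$). Net points (black) have no zero digit, so their coordinates avoid the shaded strips. As long as the four corners (white) of the dashed box stay in the narrow strips, the box contains exactly the net points of subcell $(2,1)$. If their number is odd, then for every such shift some corner is dominated by an odd number of net points.}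
\label{fig:box}
\end{figure}

\emph{Most types cancel.} Call $\mathcal R$ \emph{quiet} if $|\mathrm{Odd}\cap\mathcal R|<\beta^{-4}|\mathcal R|$. Then the entries of $\Pi_{\mathcal R}$ with $i,i'\le B-1$ are even. All row and column sums equal the even number $M$, so the entries $(i,B)$ and $(B,i')$ with $i,i'\le B-1$ are even, and then so is $(B,B)$: $\Pi_{\mathcal R}\equiv0\pmod2$. If $|\mathrm{Odd}|\le\sigma G^2$, then for each $l$ the number of rectangles that are not quiet is at most
\[
\frac{\sigma G^2}{\beta^{-4}G^2\beta^{-(d-1)}}=\tfrac14\beta^{d-1}\le\tfrac12B^{d-1},
\]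
since $(1+1/B)^{d-1}\le\exp(d/B)\le\exp(1/\ln B)\le2$. So at least half of the $dB^{d-1}$ types have $\Pi_{\mathcal R}\equiv0$. The matrices of different types are independent and identically distributed. With $p_{\mathrm{even}}=\Pr[\Pi_{\mathcal R}\equiv0]$, a union bound over the set of quiet types gives
\[
\Pr\bigl[|\mathrm{Odd}|\le\sigma G^2\bigr]\le2^{dB^{d-1}}p_{\mathrm{even}}^{\,dB^{d-1}/2}.
\]

\emph{One type rarely cancels.} Let $\pi^{(1)},\dots,\pi^{(M)}$ be the $M$ permutations at the type. Row $i$ of $\Pi_{\mathcal R}$ is even if and only if every value occurs an even number of times among $\pi^{(1)}(i),\dots,\pi^{(M)}(i)$, and then some perfect matching of $[M]$ joins indices with equal values. Expose the rows $i=1,\dots,B/2$ in order. Given the earlier rows, the $M$ values are independent and each is uniform on a set of more than $B/2$ elements, so a fixed matching joins equal values with probability at most $(2/B)^{M/2}$. There are at most $M^{M/2}$ matchings. Each of the $B/2$ rows is therefore even with conditional probability at most $(2M/B)^{M/2}$, and $2M/B=1/(2M)=B^{-1/2}$ gives $p_{\mathrm{even}}\le B^{-MB/8}$. Consequently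
\[
\Pr\bigl[|\mathrm{Odd}|\le\sigma G^2\bigr]\le2^{dK/B}B^{-dMK/16}=2^{dK/B}K^{-MK/16}\le K^{-MK/32},
\]
where the last step is $dK/B\le MKd\log B/32$, that is, $MB\log B\ge32$.
\end{proof}

\section{Checking few coordinates}\label{sec:poly}

This section isolates the difficulty described in Section~\ref{sec:outline}. Let $A$ be a finite set (later: the cells read by the simulation), let $x$ range over a finite product $\prod_{c\in A}\Sigma_c$ (their true contents), and let $x^*$ be a fixed element (the contents used by the simulation). Let $f$ be a real function with $\sum_x|f(x)|\le1$; later $f(x)$ is the contribution of the outcome $x$ to the expected parity sign. For $Y\subseteq A$ put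
\[
F_Y=\sum_{x:\,x_Y=x^*_Y}f(x),
\]
the advantage of a guesser who can check the coordinates in $Y$ and abstains when they differ from $x^*$. We know that $F_A=f(x^*)$ is not too small, and we want a small $Y$ with the same property. The empty set need not work, as the other values of $f$ can cancel $f(x^*)$ exactly.

Let $\iota_c(x)=\mathbf 1[x_c=x_c^*]$ and let $z(x)=|A|-\sum_c\iota_c(x)$ be the number of coordinates in which $x$ differs from $x^*$. Then $F_Y=\sum_xf(x)\prod_{c\in Y}\iota_c(x)$, so for a polynomial $\Phi$ of degree $D$ the sum $\sum_xf(x)\Phi(z(x))$ is a linear combination of the $F_Y$ with $|Y|\le D$.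

\begin{example}
Let $|A|=k$ and $|f(x^*)|\ge1/2$. Take $\Phi(z)=1-2z/(k+1)$; then $\Phi(0)=1$ and $|\Phi(z)|\le\frac{k-1}{k+1}$ for $z\in[k]$. Since the values of $|f|$ outside $x^*$ sum to at most $1/2$,
\[
\Bigl|\sum_xf(x)\Phi(z(x))\Bigr|\ge\frac12-\frac12\cdot\frac{k-1}{k+1}=\frac1{k+1}.
\]
The left side equals $\bigl|-\frac{k-1}{k+1}F_\emptyset+\frac2{k+1}\sum_cF_{\{c\}}\bigr|$, and the absolute values of the coefficients sum to $\frac{3k-1}{k+1}$. Hence $|F_Y|\ge1/(3k-1)$ for some $Y$ with $|Y|\le1$: however large $k$ is, checking one coordinate suffices.
\end{example}

When $|f(x^*)|$ is only about $2^{-r}$, we need $\Phi(0)=1$ and $|\Phi|\le2^{-r}$ on $[k]$, with low degree and with control of the coefficients. Recall the Chebyshev polynomial $T_n$: it has degree $n$, satisfies $T_n(\cos\phi)=\cos n\phi$, so $|T_n|\le1$ on $[-1,1]$ and all its $n$ roots lie there, and $T_n(s)=\frac12(s+\sqrt{s^2-1})^n+\frac12(s-\sqrt{s^2-1})^n$ for $s\ge1$, where it is increasing and at least $1$. A rescaled $T_n$ that equals $1$ at $0$ is at most about $\exp(-n\sqrt{c/k})$ on $[c,k]$. For $c=1$ the degree needed is of order $r\sqrt k$. We save a factor $\sqrt r$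 by placing roots at $1,\dots,r$ directly, so that only $c\ge r$ remains. These roots make the polynomial grow like $(z/r)^r$, and we compensate this on each dyadic range of $z$ by its own Chebyshev factor.

\begin{lemma}\label{lem:poly}
For integers $1\le r\le k$ there is a polynomial $\Phi(z)=\prod_{j=1}^D(1-z/\zeta_j)$ with real roots $\zeta_j\in[1,k]$ such that $D\le25\sqrt{kr}$, $|\Phi(z)|\le2^{-r}$ for $z\in[k]$, and $\prod_j(2k/\zeta_j)\le(6k/r)^D$.
\end{lemma}

\begin{proof}
Let $\Phi_*(z)=\prod_{j=1}^r(1-z/j)$. It vanishes on $[r]$, and for integers $z>r$ we have $|\Phi_*(z)|=\binom{z-1}r\le z^r/r!\le(z/r)^r\exp(r)$. For each $i\ge0$ with $c_i=2^ir<k$ let $D_i=\lceil(i+4)2^{-i/2}\sqrt{kr}\,\rceil$ and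
\[
\Phi_i(z)=T_{D_i}\Bigl(\frac{k+c_i-2z}{k-c_i}\Bigr)\Big/T_{D_i}\Bigl(\frac{k+c_i}{k-c_i}\Bigr).
\]
The affine map in the numerator sends $[c_i,k]$ onto $[-1,1]$ and $[0,c_i]$ onto $[1,1+\mu]$, where $\mu=2c_i/(k-c_i)\ge2c_i/k$. So the roots of $\Phi_i$ lie in $[c_i,k]$, $\Phi_i(0)=1$, $0<\Phi_i\le1$ on $[0,c_i]$, and $|\Phi_i|\le1/T_{D_i}(1+\mu)\le1$ on $[c_i,k]$. Since $(1+\mu)^2-1\ge2\mu$,
\[
T_n(1+\mu)\ge\tfrac12\bigl(1+\sqrt{2\mu}\bigr)^n\ge\tfrac12\bigl(1+2\sqrt{c_i/k}\bigr)^n\ge\tfrac12\exp\bigl(n\sqrt{c_i/k}\bigr),
\]
where the last step uses $\ln(1+2s)\ge s$ on $[0,1]$ (the left side is concave, and the inequality holds at $0$ and $1$). As $D_i\sqrt{c_i/k}\ge(i+4)r$, we get $|\Phi_i|\le2\exp(-(i+4)r)$ on $[c_i,k]$.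

Let $\Phi=\Phi_*\prod_i\Phi_i$. It has real roots in $[1,k]$ and $\Phi(0)=1$, so it has the required product form. An integer $z\in(r,k]$ lies in $(2^ir,2^{i+1}r]$ for some $i$ with $c_i<k$. The factors $\Phi_{i'}$ with $i'\ne i$ have absolute value at most $1$ at $z$, hence
\[
|\Phi(z)|\le2^{(i+1)r}\exp(r)\cdot2\exp(-(i+4)r)\le2^{-r},
\]
because $2\le2^r$ and $(i+1)\ln2+1+\ln2+\ln2\le i+4$.

The degree is $r+\sum_iD_i$. Here $r\le\sqrt{kr}$. With $s=2^{-1/2}$ we have $\sum_{i\ge0}(i+4)s^i=s/(1-s)^2+4/(1-s)<8.3+13.7=22$. Rounding up adds at most $1$ per index $i$, and the number of indices is at most $\log(k/r)+1\le2\sqrt{k/r}\le2\sqrt{kr}$. So $D\le25\sqrt{kr}$. Finally $\prod_{j\le r}(2k/j)=(2k)^r/r!\le(2k/r)^r\exp(r)\le(6k/r)^r$, and every other root is at least $r$ and contributes a factor at most $2k/r$.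
\end{proof}

\begin{lemma}\label{lem:few}
Let $k,r\ge1$ be integers, $|A|\le k$, $\sum_x|f(x)|\le1$, $|f(x^*)|\ge\varepsilon>0$ and $2^{-r}\le\varepsilon/2$. Then some $Y\subseteq A$ with $|Y|\le25\sqrt{kr}$ satisfies
\[
|F_Y|\ge\frac\varepsilon2\,\bigl(6\max(1,k/r)\bigr)^{-25\sqrt{kr}}.
\]
\end{lemma}

\begin{proof}
If $r>k$, take $Y=A$: then $F_A=f(x^*)$ and $|A|\le k\le\sqrt{kr}$. Let $r\le k$ and take $\Phi$ from Lemma~\ref{lem:poly}. Since $z(x^*)=0$, $\Phi(0)=1$ and $z(x)\in[k]$ for $x\ne x^*$, we have $|\sum_xf(x)\Phi(z(x))|\ge\varepsilon-2^{-r}\ge\varepsilon/2$. Each factor of $\Phi(z(x))$ is an affine form in the indicators,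
\[
1-z(x)/\zeta=(1-|A|/\zeta)+\sum_c\iota_c(x)/\zeta,
\]
and the absolute values of its coefficients sum to $\max(1,2|A|/\zeta-1)\le2k/\zeta$, as $\zeta\le k$. Multiplying out and using $\iota_c^2=\iota_c$ gives $\Phi(z(x))=\sum_{|Y|\le D}\omega_Y\prod_{c\in Y}\iota_c(x)$ with $\sum_Y|\omega_Y|\le\prod_j(2k/\zeta_j)\le(6k/r)^D$. Therefore $\varepsilon/2\le\sum_Y|\omega_Y||F_Y|\le(6k/r)^D\max_{|Y|\le D}|F_Y|$, and $D\le25\sqrt{kr}$.
\end{proof}

\section{The hard sequence and its segments}\label{sec:hard}

Let $C$, $c_w$, $m$ and a structure as in Theorem~\ref{thm:main} be given. Replace $t_u,t_q$ by $\max(t_u,1),\max(t_q,1)$; the hypotheses persist, and since the claimed bound tends to infinity the conclusion is unaffected. Write $a=t_q\ge1$.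

\subsection{Parameters}

For an integer $E\ge2$ let $M$ be the least power of two with $M\ge E^{20C}$, and $B=4M^2$, $\beta=B+1$; thus $4E^{40C}\le B<16E^{40C}$. For $e\in[E]$ let
\[
d_e=6(E+e),\qquad K_e=B^{d_e},\qquad\nu_e=MB^5K_e .
\]
Segment $e$ will have $\nu_e$ slots per region and will be tested with nets of $K_e$ points, as in Lemma~\ref{lem:cancel}. The summand $6E$ in $d_e$ makes $\log K_e$ of order $E\log E$ for all $e$ at once. The step $6$ makes the later segments negligible: $\nu_{e+1}=B^6\nu_e$, so $\sum_{e\le E}\nu_e\le2\nu_E$ and
\begin{equation}\label{eq:geom}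
\sum_{e'<e}\nu_{e'}\le2MB^5K_e/B^6=2MK_e/B .
\end{equation}
Further let
\[
d^*=12E+1,\quad G=\beta^{d^*},\quad P=4\nu_E,\quad J=P+1,\quad W=JG,\quad R=W^3,\quad N=RP,\quad m_0=2RW .
\]
Here $d^*>d_e$ for all $e$, and $m_0$ is the number of updates that create all rulers.

Let $F(E)=E^{4C}Nm_0$. Since $\log B=\Theta(\log E)$, each of $\log G$, $\log P$, $\log W$, $\log R$ is $\Theta(E\log E)$, and so is $\log F(E)$, with constants depending on $C$. The function $F$ is increasing. Take the largest $E$ with $F(E)\le m$. Then $\log F(E)\le\log m<\log F(E+1)$, so $\log m=\Theta(E\log E)$, and taking logarithms once more,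
\begin{equation}\label{eq:E}
\log E=\Theta(\log\log m),\qquad E=\Theta(\log m/\log\log m).
\end{equation}
By the choice of $m_1$ we may assume that $E$ exceeds any bound depending only on $C$ and $c_w$; we refer to this as ``$E$ large''. Then $\log m\le E^2$, $w\le E^2$ and $t_u\le E^{2C}$. If $a>E^2$, the theorem holds by \eqref{eq:E}, so assume $a\le E^2$. Let $\lambda=\lceil t_u/a\rceil$ and $\alpha=\lambda a$. Then
\begin{equation}\label{eq:alpha}
1\le\lambda\le E^{2C}+1,\qquad t_u\le\alpha\le t_u+a\le E^{3C}.
\end{equation}
This is the only use of the hypothesis $t_u\le(\log m)^C$.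

\subsection{The sequence}

Amortization raises two problems. The structure may spend the allowance $t_u$ of an update on a later query; we prevent this from mattering by asking $\lambda$ queries per slot, so that the allowance $O(\alpha)$ per slot is only $O(a)$ per query. It may also spend the allowance earned while the rulers are built, which is large since $m_0>N$; we dilute it by repeating the experiment $m_0$ times.

First create all rulers. Then perform $m_0$ \emph{rounds}. A round uses the slots $i=0,\dots,N-1$ and consists of $N/W=W^2P$ \emph{steps} $s=1,2,\dots$. Step $s$ has two parts.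
\begin{itemize}
\item \emph{Update part.} For each slot $i\in[(s-1)W,sW)$ draw a uniform position $v_i\in\{0,\dots,G-1\}^2$ and a uniform bit. If the bit is $1$, create the point $v_i$ in region $g(i)=(i\bmod R)+1$.
\item \emph{Batch.} Draw a uniform level $y_s\in\mathcal G$, insert $u_{y_s}$ tiny keys, ask $\lambda W$ queries at times $\tau_{g,x}$ with $(g,x)$ uniform in $[R]\times\mathcal G$, and remove the tiny keys.
\end{itemize}
At the end of the round remove all points. All random choices are independent. A region never holds more than $N/R=P$ points, so Lemma~\ref{lem:count} applies to every query.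

A round has at most $4N$ updates for creating and removing points, at most $2W\cdot N/W=2N$ updates for tiny keys, and exactly $\lambda N$ queries. The sequence has at most $m_0+(6+\lambda)Nm_0\le F(E)\le m$ operations, so its expected cost is at most $t_u(m_0+6Nm_0)+a\lambda Nm_0$. The expectation is over the sequence and the random string of the structure. Fix the string so that the expectation over the sequence obeys the same bound; from now on the structure is deterministic and still correct on every input. Some round has expected cost at most $t_u(1+6N)+a\lambda N\le8\alpha N$. Fix such a round, and fix the random choices of all earlier rounds so that its conditional expected cost is still at most $8\alpha N$. Only this round is considered from now on, and it starts from a fixed memory.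

\subsection{The test query and the segments}

We know only the total cost of the round, not the cost of a given stretch of it. A random placement of the segments makes every stretch cheap on average. Choose $s$ uniformly in $\{\frac N{2W}+1,\dots,\frac NW\}$ and $i^*$ uniformly in $[\lambda W]$, independently of the sequence. The \emph{test query} is the $i^*$-th query of step $s$. Let $s_0=s$ and
\[
s_e=s-\frac RW\sum_{e'\le e}\nu_{e'}\ \ge\ s-\frac{2R\nu_E}W=s-\frac N{2W}\ \ge\ 1 .
\]
\emph{Segment $e$} consists of the operations after the update part of step $s_e$ up to and including the update part of step $s_{e-1}$. It contains $R\nu_e/W$ batches and as many update parts, hence $R\nu_e$ consecutive slots, exactly $\nu_e$ per region. In time order we see segments $E,E-1,\dots,1$ and then the batch of step $s$.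

\begin{lemma}\label{lem:window}
The test query has expected cost at most $16a$, and the batch of step $s$ has expected cost at most $16\alpha W$. For $1\le e_1\le e_2\le E$, segments $e_1,\dots,e_2$ together have expected cost at most $16\alpha R\sum_{e=e_1}^{e_2}\nu_e$.
\end{lemma}

\begin{proof}
The test query is uniform among $\frac N{2W}\cdot\lambda W=\lambda N/2$ queries of the round, independently of the sequence, so its expected cost is at most $8\alpha N/(\lambda N/2)=16a$. In the other two cases we have a window of at most $L$ update parts and at most $L$ batches at fixed offsets from $s$, with $L=1$ or $L=\frac RW\sum_{e=e_1}^{e_2}\nu_e$. Each fixed update part or batch lies in the window for at most $L$ of the $N/(2W)$ values of $s$. So the window has expected cost at most $L\cdot\frac{2W}N\cdot8\alpha N=16\alpha WL$.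
\end{proof}

Let $t$ be the cost of the test query. Let $t_e$ be the number of distinct cells that the test query reads before writing them and whose last write before the test query occurred in segment $e$. These sets of cells are disjoint for different $e$, so $\sum_et_e\le t$. With $a_e=\mathbb Et_e$, the expectation over the round, $s$ and $i^*$,
\begin{equation}\label{eq:sum}
\sum_{e=1}^Ea_e\le16a .
\end{equation}

\begin{proposition}\label{prop:seg}
Let $C_1=203C+38$ and $c_2=\bigl(3/(1602(C_1+6))\bigr)^2$. For $E$ large and every $e\in[E]$,
\[
64\,C_1a_e\log E+2\ \ge\ \min\Bigl(\tfrac34E\log E,\ \frac{c_2E^2}a\Bigr).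
\]
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:seg}]
Suppose first $a\le c_2E^2/4$. Then the minimum is at least $4$, so subtracting $2$ loses at most a factor $2$, and summing over $e$ with \eqref{eq:sum} gives
\[
16a\ \ge\ \frac E{128\,C_1\log E}\min\Bigl(\tfrac34E\log E,\ \frac{c_2E^2}a\Bigr).
\]
Thus $a\ge3E^2/(8192\,C_1)$ or $a^2\ge c_2E^3/(2048\,C_1\log E)$. In these cases, and in the case $a>c_2E^2/4$, we have $a\ge c'E^{3/2}/\sqrt{\log E}$ with $c'>0$ depending only on $C$. By \eqref{eq:E}, $E^{3/2}/\sqrt{\log E}=\Theta\bigl((\log m)^{3/2}/(\log\log m)^{2}\bigr)$.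
\end{proof}

\section{Guessing the parity by weak simulation}\label{sec:sim}

We prove Proposition~\ref{prop:seg}. Fix $e$ and write $d=d_e$, $K=K_e$, $\nu=\nu_e$, $\kappa=RK$.

\subsection{The context}

The \emph{context} $\Gamma$ is what the guesser knows in advance: $s$, $i^*$, all positions, all bits outside segment $e$, all random choices in the batches of steps other than $s$, and the pairs $(g,x)$ of the first $i^*-1$ queries of step $s$. Given $\Gamma$, the bits $U\in\{0,1\}^{R\nu}$ of segment $e$, the level $y=y_s\in\mathcal G$ and the pair $(g,x)\in[R]\times\mathcal G$ of the test query are independent and uniform. Write $q=(g,x,y)$. For given $\Gamma$, everything up to the end of the test query is determined by $U$ and $q$, so we write $t(U,q)$ and $t_e(U,q)$. Define: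
\begin{itemize}
\item $\mathsf{pre}$, the memory before segment $e$, a function of $\Gamma$, and $\mathsf{post}_U$, the memory after segment $e$;
\item $\mathsf{Late}(U)$, the cells written after segment $e$ and before the batch of step $s$, listed with their contents just before that batch;
\item $\mathsf{Seg}(U)$, the cells written in segment $e$ and not in $\mathsf{Late}(U)$;
\item $\mathsf{Bat}_y(U)$, the cells written in the batch of step $s$ before the test query if the level is $y$, listed with their contents at that moment.
\end{itemize}
When the test query starts at level $y$, the content of a cell $c$ is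
\begin{equation}\label{eq:content}
\begin{cases}
\text{the one listed in }\mathsf{Bat}_y(U)&\text{if }c\in\mathsf{Bat}_y(U),\\
\text{the one listed in }\mathsf{Late}(U)&\text{if }c\in\mathsf{Late}(U)\setminus\mathsf{Bat}_y(U),\\
\mathsf{post}_U[c]&\text{otherwise,}
\end{cases}
\end{equation}
and
\begin{equation}\label{eq:unchanged}
\mathsf{post}_U[c]=\mathsf{pre}[c]\qquad\text{if }c\notin\mathsf{Late}(U)\cup\mathsf{Seg}(U),
\end{equation}
since such a cell is not written in segment $e$. The cells counted by $t_e(U,q)$ are the cells of $\mathsf{Seg}(U)\setminus\mathsf{Bat}_y(U)$ that the test query reads before writing them.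

Let $X_1=|\mathsf{Late}(U)|$, $X_2=|\mathsf{Seg}(U)|$ and $X_3=\sum_{y\in\mathcal G}|\mathsf{Bat}_y(U)|$; the last sum is over all levels because a meta-query involves many levels and the message must be fixed before the meta-query is known. Writing a cell costs a probe. The cells of $\mathsf{Late}(U)$ are written in segments $e-1,\dots,1$, so Lemma~\ref{lem:window} and \eqref{eq:geom} give $\mathbb EX_1\le32\alpha RMK/B$, and $\mathbb EX_2\le16\alpha R\nu$. As $y_s$ is uniform and independent of $(\Gamma,U)$, we have $\mathbb EX_3=|\mathcal G|\cdot\mathbb E|\mathsf{Bat}_{y_s}(U)|\le16\alpha GW$.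

Meta-queries, $V_{\mathbf q}$, $\chi_{\mathbf q}$ and $\Lambda=\Lambda(\Gamma)$ are defined as in Section~\ref{sec:nets} for the slots of segment $e$. Given $s$, their positions are independent and uniform, and $d\ln B\le12E\ln B\le B$ for $E$ large, so Lemma~\ref{lem:cancel} gives $\mathbb E_\Gamma\Lambda\le(2K^{-MK/32})^R$. By Markov's inequality, each of the six quantities $\mathbb E[X_j\mid\Gamma]$ $(j=1,2,3)$, $\mathbb E[t\mid\Gamma]$, $\mathbb E[t_e\mid\Gamma]$, $\Lambda(\Gamma)$ exceeds $8$ times its mean with probability at most $1/8$. So some context keeps all six below these thresholds. Fix it for the rest of the section. Over $U$ and a uniform $q\in[R]\times\mathcal G^2$,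
\begin{gather*}
\mathbb EX_1\le256\alpha RMK/B,\qquad\mathbb EX_2\le128\alpha R\nu,\qquad\mathbb EX_3\le128\alpha GW,\\
\mathbb Et\le128a,\qquad\mathbb Et_e\le8a_e,\qquad\Lambda\le8\cdot2^RK^{-M\kappa/32}.
\end{gather*}
The context depends on $e$, but $a_e$ was defined before it was chosen; this is why \eqref{eq:sum} could be combined with Proposition~\ref{prop:seg}.

Let $\mathbf q$ be a meta-query independent of $U$. For $q\in\mathbf q$, the \emph{true execution} of $q$ is the run of the test query when the bits are $U$ and the test triple is $q$; these are $\kappa$ separate hypothetical runs. Lemma~\ref{lem:net}(ii), applied in each region, gives $\mathbb E\sum_{q\in\mathbf q}t(U,q)\le128a\kappa$ and $\mathbb E\sum_{q\in\mathbf q}t_e(U,q)\le8a_e\kappa$. Put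
\[
k=\lceil1024a\kappa\rceil,\quad h=\lfloor64a_e\kappa\rfloor,\quad n_1=2048\alpha RMK/B,\quad n_2=1024\alpha R\nu,\quad n_3=1024\alpha GW,
\]
and let $\mathcal E$ be the event that $\sum_{q\in\mathbf q}t(U,q)\le k$, $\sum_{q\in\mathbf q}t_e(U,q)\le h$ and $X_j\le n_j$ for $j=1,2,3$. Each of the five conditions fails with probability at most $1/8$ (the second sum is an integer, so rounding down is harmless), and $\Pr[\mathcal E]\ge3/8$.

\subsection{The message and the upper bound}

The budget for the message is $O(M\kappa)$ bits, that is, $O(M\kappa/w)$ cells. The sampling rate is chosen so that a sample of $\mathsf{Seg}(U)$ fits. Let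
\[
\theta=\lfloor M\kappa/w\rfloor,\qquad p=\frac1{2^{16}\alpha wB^5}.
\]
By \eqref{eq:alpha}, $w\le E^2$ and $B<16E^{40C}$, we have $\log(1/p)\le36+(203C+2)\log E\le C_1\log E$. Since $\theta\ge M\kappa/(2w)$, $M\ge E^{20}$ and $a_e\le16a\le16E^2$, for $E$ large
\begin{equation}\label{eq:theta}
pn_2=\frac{M\kappa}{64w}\le\frac\theta{32},\qquad\frac\theta2\ge\frac{M\kappa}{4w}\ge\kappa E^{17},\qquad h\le1024E^2\kappa\le\frac\theta2 .
\end{equation}
Let $H_0$ and $H_1$ be random sets of addresses, each address belonging to each set independently with probability $p$; the objects $U,\mathbf q,H_0,H_1$ are independent. The sample $H_0$ serves to simulate and $H_1$ to verify. Let $S=\mathsf{Seg}(U)\cap H_0$, listed with the contents in $\mathsf{post}_U$. The message is $Z=(Z_0,Z_1)$, where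
\begin{itemize}
\item $Z_0=\bigl(\mathsf{Late}(U),(\mathsf{Bat}_y(U))_{y\in\mathcal G},S\bigr)$, with addresses and listed contents, if $X_j\le n_j$ for $j=1,2,3$ and $|S|\le\theta$; otherwise $Z_0=\bot$;
\item $Z_1$ lists $\mathsf{Seg}(U)\cap H_1$ with the contents in $\mathsf{post}_U$ if this set has at most $\theta$ cells; otherwise $Z_1=\bot$.
\end{itemize}

\begin{lemma}\label{lem:upper}
Every $\gamma$ with $|\gamma|\le1$ that is a function of $Z$, $\mathbf q$ and $H_1$ satisfies $\mathbb E[\gamma\chi_{\mathbf q}(U)]\le K^{-\kappa/64}$.
\end{lemma}

\begin{proof}
Fix $H_0$ and $H_1$; then $Z$ is a function of $U$. Encode it by two bits for the cases $\bot$ and, for each list, its length ($w+1\le2w$ bits) followed by $2w$ bits per cell. There are $|\mathcal G|+3$ lists, and $2w|\mathcal G|\le wn_3$ as $|\mathcal G|\le G\le n_3/1024$. So the code words have at most $2wn_1+3wn_3+4w\theta+6w+2$ bits. For $E$ large: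
\begin{itemize}
\item $2wn_1=4096\alpha wM\kappa/B\le M\kappa$, since $\alpha w\le E^{3C+2}$ and $B\ge4E^{40C}$;
\item $3wn_3=3072\alpha wGW\le W^3=R\le M\kappa$, since $W\ge G\ge2^E\ge3072\alpha w$; this is the reason for taking so many regions;
\item $4w\theta\le4M\kappa$ and $6w+2\le M\kappa$.
\end{itemize}
No code word is a prefix of another, so $Z$ has at most $2^b$ values with $b=8M\kappa\le M\kappa\log K/128$, as $\log K\ge1024$. Lemma~\ref{lem:moment} bounds the expectation over $U$ and $\mathbf q$ by
\[
(2^b\Lambda)^{1/M}\le K^{\kappa/128}\cdot2^{(R+3)/M}\cdot K^{-\kappa/32}\le K^{\kappa/128+\kappa/128-\kappa/32}=K^{-\kappa/64},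
\]
where we used $(R+3)/M\le R\le\kappa\log K/128$. Average over $H_0$ and $H_1$.
\end{proof}

\subsection{The simulation}

Given a value $z_0\ne\bot$ of $Z_0$ and a meta-query $\mathbf q$, run for each $q=(g,x,y)\in\mathbf q$ separately the query algorithm with argument $\tau_{g,x}$. (Only queries are simulated, so handles of events play no role. If the algorithm is undefined on contents that cannot occur, extend it arbitrarily.) A cell already written in the run of $q$ returns the word last written. Any other cell $c$ that is read returns the word listed in $\mathsf{Bat}_y$ if $c\in\mathsf{Bat}_y$; otherwise the word listed in $\mathsf{Late}$ if $c\in\mathsf{Late}$; otherwise the word listed in $S$ if $c\in S$; otherwise $\mathsf{pre}[c]$. If the total number of probes exceeds $k$, \emph{abort}.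

Suppose there is no abort. Let $A$ be the set of cells for which one of the last two sources was used in some run. Then $|A|\le k$, $A\cap\mathsf{Late}=\emptyset$, and the word $x^*_c$ supplied from these two sources for $c\in A$ does not depend on the run. The set $A$ and the vector $x^*=(x_c^*)_{c\in A}$ are functions of $(z_0,\mathbf q)$. They are the guesser's hypothesis about the vector $x(U)=(\mathsf{post}_U[c])_{c\in A}$. The next lemma says that a correct hypothesis yields the parity, and that the hypothesis is correct with probability about $p^h$. Its first part is where we use that the structure never errs.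

\begin{lemma}\label{lem:sim}
\textup{(a)} There is a sign $\chi^*(z_0,\mathbf q)$ such that $\chi_{\mathbf q}(U)=\chi^*(z_0,\mathbf q)$ whenever $Z_0=z_0\ne\bot$, the simulation does not abort and $x(U)=x^*$.

\textup{(b)} With probability at least $\frac3{16}p^h$ we have $Z_0\ne\bot$, the simulation on $(Z_0,\mathbf q)$ does not abort, and $x(U)=x^*$.
\end{lemma}

\begin{proof}
(a) We show by induction over the probes that the run of each $q$ coincides with its true execution. As long as they coincide, the next probe is the same in both. If it reads a cell not yet written in the run, compare with \eqref{eq:content}: the lists $\mathsf{Bat}_y$ and $\mathsf{Late}$ in $z_0$ are the true ones, and in the remaining case $c\in A$ and the word supplied is $x_c^*=\mathsf{post}_U[c]$. So all simulated answers are true. By Lemma~\ref{lem:count} the answer for $q=(g,x,y)$ determines the number of points $v\le(x,y)$ present in region $g$. The points created outside segment $e$ are known from $\Gamma$. Subtracting them and summing over $q$ gives, by \eqref{eq:parity}, the sign $\chi_{\mathbf q}(U)$ as a function of the simulated answers. Let $\chi^*$ be this function,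 and $\chi^*=1$ if the simulated answers do not have the form in Lemma~\ref{lem:count}.

(b) Fix $(U,\mathbf q)\in\mathcal E$ and let $I\subseteq\mathsf{Seg}(U)$ be the set of cells counted in the numbers $t_e(U,q)$, $q\in\mathbf q$; then $|I|\le h$. Suppose $I\subseteq H_0$ and $|S|\le\theta$. Then $Z_0\ne\bot$, and again each run coincides with the true execution. Indeed, let the true execution of $q$ read a cell $c\notin\mathsf{Bat}_y\cup\mathsf{Late}$ that it has not yet written; its content is $\mathsf{post}_U[c]$. If $c\in\mathsf{Seg}(U)$, then $c\in I\subseteq S$ and the simulation supplies $\mathsf{post}_U[c]$. If not, then $c\notin S$ and it supplies $\mathsf{pre}[c]$, which equals $\mathsf{post}_U[c]$ by \eqref{eq:unchanged}. Hence the number of probes is $\sum_qt(U,q)\le k$, there is no abort, and $x(U)=x^*$. The event $I\subseteq H_0$ has probability at least $p^h$. Given it, $|S|-|I|$ is binomial with mean at most $pn_2\le\theta/32$, and by \eqref{eq:theta} and Markov's inequality it exceeds $\theta-h\ge\theta/2$ with probability at most $1/16$. So the conditional probability of success is at least $p^h/2$, and $\Pr[\mathcal E]\ge3/8$.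
\end{proof}

Let $\varepsilon(z_0,\mathbf q)=\Pr[x(U)=x^*\mid Z_0=z_0]$, the probability over $(U,H_0)$ for fixed $\mathbf q$, and let $\varepsilon=0$ if $z_0=\bot$ or the simulation aborts. Call $(z_0,\mathbf q)$ \emph{good} if $\varepsilon(z_0,\mathbf q)\ge p^h/16$. By Lemma~\ref{lem:sim}(b), $\mathbb E\,\varepsilon(Z_0,\mathbf q)\ge\frac3{16}p^h$, and $\varepsilon\le1$ gives $\mathbb E\,\varepsilon\le\Pr[\text{good}]+p^h/16$. Therefore
\begin{equation}\label{eq:good}
\Pr[(Z_0,\mathbf q)\text{ is good}]\ge p^h/8 .
\end{equation}

\subsection{Verifying few cells}

Even for a good pair the hypothesis $x(U)=x^*$ is usually false, and guessing $\chi^*$ outright need not give any advantage. This is the situation of Section~\ref{sec:poly}. For a good pair $(z_0,\mathbf q)$ and $x\in\prod_{c\in A}\{0,1\}^w$ let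
\[
f(x)=\mathbb E\bigl[\chi_{\mathbf q}(U)\,\mathbf 1[x(U)=x]\ \big|\ Z_0=z_0\bigr].
\]
Then $\sum_x|f(x)|\le1$, and $|f(x^*)|=\varepsilon(z_0,\mathbf q)\ge p^h/16$ by Lemma~\ref{lem:sim}(a). Put
\[
r=\lceil h\log(1/p)\rceil+\kappa,\qquad D=\lfloor25\sqrt{kr}\rfloor,\qquad\delta=2^{-r-6D\log E}.
\]
The summand $\kappa$ gives $2^{-r}\le p^h/32$ and keeps $k/r\le k/\kappa\le1025a\le1025E^2$ polynomial in $E$. Lemma~\ref{lem:few} with $\varepsilon=p^h/16$ yields a set $Y=Y(z_0,\mathbf q)\subseteq A$ with $|Y|\le D$ such that
\begin{equation}\label{eq:FY}
F_Y=\mathbb E\bigl[\chi_{\mathbf q}(U)\,\mathbf 1[x_Y(U)=x_Y^*]\ \big|\ Z_0=z_0\bigr]\quad\text{satisfies}\quad|F_Y|\ge\delta;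
\end{equation}
here we used $p^h/32\ge2^{-r}$... more precisely $\log(32/p^h)=h\log(1/p)+5\le r$, together with $25\sqrt{kr}\le D+1\le2D$ and $\log(6\cdot1025E^2)\le3\log E$ for $E\ge6150$. The numbers $r,D,\delta$ do not depend on the pair. From $h\le64a_e\kappa$,
\begin{equation}\label{eq:r}
r\le\kappa\,(64\,C_1a_e\log E+2).
\end{equation}
With $a_e\le16E^2$ and $k\le1025E^2\kappa$ this gives $r\le\kappa E^3$, $D\le\kappa E^4$ and $\log(2/\delta)\le\kappa E^6$ for $E$ large, so by \eqref{eq:theta}
\begin{equation}\label{eq:room}
D\le\theta/2,\qquad2^{-\theta/2}\le\delta/2 .
\end{equation}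

\emph{The guess.} Suppose $(Z_0,\mathbf q)$ is good, $Y\subseteq H_1$ and $Z_1\ne\bot$. Then $x_Y(U)$ can be read off the message: a cell $c\in Y\cap\mathsf{Seg}(U)$ is listed in $Z_1$ with $\mathsf{post}_U[c]$, and a cell $c\in Y$ that is not listed lies neither in $\mathsf{Seg}(U)$ nor, as $c\in A$, in $\mathsf{Late}(U)$, so $\mathsf{post}_U[c]=\mathsf{pre}[c]$ by \eqref{eq:unchanged}. In this case let $\gamma=\operatorname{sign}(F_Y)\,\mathbf 1[x_Y(U)=x_Y^*]$, and in all other cases let $\gamma=0$. Goodness, $Y$ and $\operatorname{sign}(F_Y)$ are functions of $(Z_0,\mathbf q)$, so $\gamma$ is a function of $Z$, $\mathbf q$ and $H_1$.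

\begin{lemma}\label{lem:lower}
$\mathbb E[\gamma\chi_{\mathbf q}(U)]\ge p^{h+D}\delta/16$.
\end{lemma}

\begin{proof}
Pairs that are not good contribute $0$. Fix a good pair $(z_0,\mathbf q)$ and condition on it. Then
\[
\gamma\chi_{\mathbf q}(U)\ \ge\ \operatorname{sign}(F_Y)\,\chi_{\mathbf q}(U)\,\mathbf 1[x_Y(U)=x_Y^*]\,\mathbf 1[Y\subseteq H_1]\ -\ \mathbf 1[Y\subseteq H_1,\ Z_1=\bot].
\]
The set $H_1$ is independent of $(U,H_0,\mathbf q)$; this is why a second sample is used. So the first term has conditional expectation $p^{|Y|}|F_Y|\ge p^{|Y|}\delta$ by \eqref{eq:FY}. For the second, $Z_0\ne\bot$ forces $X_2\le n_2$. Given $U$ and $Y\subseteq H_1$, the event $Z_1=\bot$ requires that more than $\theta-D\ge\theta/2$ cells of $\mathsf{Seg}(U)\setminus Y$ lie in $H_1$. Their number is binomial with mean at most $\theta/32$, so by \eqref{eq:tail} this has probability at most $2^{-\theta/2}$. By \eqref{eq:room} the conditional expectation of $\gamma\chi_{\mathbf q}(U)$ is at least $p^{|Y|}(\delta-2^{-\theta/2})\ge p^D\delta/2$. Multiply by \eqref{eq:good}.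
\end{proof}

\subsection{Comparing the two bounds}

\begin{proof}[Proof of Proposition~\ref{prop:seg}]
Lemmas~\ref{lem:upper} and~\ref{lem:lower} give $p^{h+D}\delta/16\le K^{-\kappa/64}$, that is,
\[
h\log(1/p)+4+D\log(1/p)+r+6D\log E\ \ge\ \tfrac\kappa{64}\log K .
\]
On the left, $h\log(1/p)+4\le r$ and $\log(1/p)\le C_1\log E$. On the right, $\log K=d\log B\ge6E\cdot40\log E$. Hence
\[
2r+(C_1+6)D\log E\ \ge\ 3\kappa E\log E .
\]
Put $\bar r=r/\kappa$. Since $k\le1025a\kappa$, we have $D\le25\sqrt{1025}\,\kappa\sqrt{a\bar r}\le801\kappa\sqrt{a\bar r}$, so
\[
2\bar r+801(C_1+6)\sqrt{a\bar r}\,\log E\ \ge\ 3E\log E .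
\]
One of the two terms on the left is at least $\frac32E\log E$. If it is the first, $\bar r\ge\frac34E\log E$; if it is the second, $\bar r\ge c_2E^2/a$. By \eqref{eq:r}, $\bar r\le64\,C_1a_e\log E+2$. The largeness conditions on $E$ did not depend on $e$, so the inequality holds for every $e\in[E]$.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{CF}
Lucas Castro and Rosiane de Freitas,
\emph{Retroactive Monotonic Priority Queues via Range Searching},
arXiv:2508.09892 (2025).

\bibitem{LWY}
Larsen, Weinstein and Yu, STOC 2018.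

\end{thebibliography}
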